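\title{A N\'eron model whose algebra of sections is not finitely generated}

\begin{abstract}
Let $\mathcal G$ be the N\'eron model of a polarized abelian variety over the fraction field of a complete discrete valuation ring $R$, and let $\mathcal N$ be an ample cubical invertible sheaf on $\mathcal G$ extending a suitable power of the polarization. We consider the conjecture that $\operatorname{Proj}\bigoplus_l\Gamma(\mathcal G,\mathcal N^{nl})$ is, for some $n$, a relative compactification of $\mathcal G$ whose smooth locus is $\mathcal G$. We show that this fails in every dimension $g\ge2$. The basic counterexample is the ramified quadratic twist, over $\mathbf C((\varpi))$, of the Jacobian $B$ of $y^2=x^5+1$ with a polarization of type $(1,11)$. Sections of the powers of $\mathcal N$ are Laurent series whose coefficients are sections on $B$ with prescribed vanishing at the sixteen $2$-torsion points. The largest possible rate of vanishing is the irrational number $(21-\sqrt5)/16$; hence the algebra of sections is not finitely generated, and its $\operatorname{Proj}$ is not proper.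
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The conjecture}

Let $R$ be a complete discrete valuation ring with fraction field $K$, and let $S=\operatorname{Spec}R$, with generic point $\eta$ and closed point $0$. Let $G_\eta$ be an abelian variety over $K$ and $\mathcal L_\eta$ a symmetric ample cubical invertible sheaf on it. The \emph{N\'eron model} $\mathcal G$ of $G_\eta$ is the smooth separated $S$-scheme of finite type with generic fiber $G_\eta$ such that, for every smooth $S$-scheme $Y$, each $K$-morphism $Y_\eta\to G_\eta$ extends uniquely to an $S$-morphism $Y\to\mathcal G$. It is a commutative group scheme. Let $N$ be the order of the component group $\mathcal G_0/\mathcal G^0_0$ of its special fiber.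

For $I\subset\{1,2,3\}$ let $m_I\colon\mathcal G^3\to\mathcal G$ be the sum of the coordinates indexed by $I$, with $m_\emptyset=0$, and for an invertible sheaf $\mathcal M$ on $\mathcal G$ put
\[
\Theta_3(\mathcal M)=\bigotimes_{I\subset\{1,2,3\}}m_I^*\mathcal M^{(-1)^{|I|+1}} .
\]
A cubical structure on $\mathcal M$ includes a trivialization of $\Theta_3(\mathcal M)$, and the triviality of $\Theta_3(\mathcal M)$ is all that we shall use of it. On an abelian variety $\Theta_3(\mathcal M)$ is trivial for every $\mathcal M$, by the theorem of the cube.

By a theorem of Moret-Bailly there is an ample cubical invertible sheaf $\mathcal N$ on $\mathcal G$ with $\mathcal N_\eta\cong\mathcal L_\eta^{2N}$; we call such a sheaf \emph{admissible}. By a theorem of Raynaud, each $\Gamma(\mathcal G,\mathcal N^l)$ is a finite free $R$-module. Fix an admissible $\mathcal N$ and put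
\[
A=\bigoplus_{l\ge0}A_l,\quad A_l=\Gamma(\mathcal G,\mathcal N^{l}),\qquad A^{(n)}=\bigoplus_{l\ge0}A_{nl},\qquad P_n=\operatorname{Proj}A^{(n)}\quad(n\ge1),
\]
and let $i_n\colon\mathcal G\to P_n$ be the natural morphism. A \emph{relative compactification} of $\mathcal G$ is a triple $(P,i,\mathcal N')$ such that
\begin{itemize}
\item[(rc1)] $P$ is an irreducible proper flat $S$-scheme;
\item[(rc2)] $i\colon\mathcal G\to P$ is an open immersion with $P_\eta=i(G_\eta)$;
\item[(rc3)] $\mathcal N'$ is an ample invertible sheaf on $P$ with $i^*\mathcal N'_\eta\cong\mathcal L_\eta^{l}$ for some $l\ge1$.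
\end{itemize}
Write $\operatorname{Sing}(P/S)$ for the locus where $P\to S$ is not smooth. The following problem is posed in \cite{Nak}.

\medskip
\noindent\textbf{Conjecture.} \emph{There is $n_0\ge1$ such that
\begin{itemize}
\item[(i)] $(P_{n_0},i_{n_0},\mathcal N')$ is a relative compactification of $\mathcal G$ for some $\mathcal N'$, and
\item[(ii)] $i_{n_0}(\mathcal G)=P_{n_0}\setminus\operatorname{Sing}(P_{n_0}/S)$, and $\operatorname{Sing}(P_{n_0}/S)$ has codimension at least $2$ in $P_{n_0}$.
\end{itemize}}
\medskip

Several things speak for it. If $\mathcal G$ is an abelian scheme, it is proper, $i_n$ is an isomorphism, and the singular locus is empty. In general $\mathcal G$ is not proper, but Raynaud's theorem says that its modules of sections are finite, as they would be on a proper scheme. Moreover, $P_n$ is the only candidate for a compactification of the expected shape: if $P$ is normal and proper over $S$, contains $\mathcal G$ as an open subscheme with complement of codimension at least $2$, and carries an ample invertible sheaf extending $\mathcal N^n$, then sections over $\mathcal G$ extend to $P$, so $A^{(n)}$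 is the section ring of an ample sheaf on $P$, and $P\cong P_n$. Finally, $i_n$ is always an open immersion (Lemma~\ref{lem:proj}). What remains is properness, and Lemma~\ref{lem:proj} shows that properness of $P_n$ forces some $A^{(m)}$ to be finitely generated. Finiteness of each graded piece does not imply this, and here the conjecture breaks down.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $B$ be the Jacobian of the curve $y^2=x^5+1$ over $\mathbf C$. Let $R=\mathbf C[[\varpi]]$, $K=\mathbf C((\varpi))$ and $K'=\mathbf C((\tau))$ with $\tau^2=\varpi$, and let $G_\eta$ be the quadratic twist of $B_K$ by $[-1]$ along $K'/K$. There is a symmetric ample invertible sheaf $\mathcal L_\eta$ on $G_\eta$, of type $(1,11)$, such that for every admissible $\mathcal N$ no algebra $A^{(m)}$, $m\ge1$, is finitely generated over $R$, and no $P_n$, $n\ge1$, is proper over $S$.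
\end{theorem}

So (rc1) fails for every $P_n$, part (i) fails for every $n_0$, and the conjecture is false. Taking products with constant abelian varieties gives all higher dimensions.

\begin{theorem}\label{thm:alldim}
For every $g\ge2$ there is a pair $(G_\eta,\mathcal L_\eta)$ over $\mathbf C((\varpi))$ with $\dim G_\eta=g$ such that for every admissible $\mathcal N$ no $A^{(m)}$ is finitely generated over $\mathbf C[[\varpi]]$ and no $P_n$ is proper over $S$. In particular the conjecture fails in every dimension $g\ge2$.
\end{theorem}

The conjecture as stated above puts no condition on the reduction of $G_\eta$. Our examples do not have semiabelian reduction (Remark~\ref{rem:additive}), so they say nothing about N\'eron models with semiabelian identity component.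

\subsection*{The idea}

After base change to $R'=\mathbf C[[\tau]]$ the twist becomes the constant abelian surface $B$, and its N\'eron model becomes the dilatation of $B_{R'}$ at the sixteen $2$-torsion points of the special fiber. A section of a power of $\mathcal N$ is then a Laurent series $\sum s_i\tau^i$ whose coefficients are sections on $B$, and a pole of order $j$ in $\tau$ is allowed exactly when the coefficient vanishes to order $j$ at all sixteen points. Measure a homogeneous element by its \emph{slope}, the pole order in $\tau$ divided by the degree. In a finitely generated algebra a generator has the largest slope. In our algebra the supremum of the slopes is governed by a threshold on the blow-up of $B$ at $B[2]$, and if this threshold is irrational, no element attains it.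

Section~\ref{sec:slopes} reduces the theorems to a statement about slopes, Sections~\ref{sec:twist} and \ref{sec:sections} compute the N\'eron model of a twist and the sections of $\mathcal N$, Sections~\ref{sec:surface}--\ref{sec:threshold} compute the threshold for the Jacobian of $y^2=x^5+1$, and the proofs of the theorems end Section~\ref{sec:threshold}.

\section{Properness, finite generation and slopes}\label{sec:slopes}

\subsection*{Properness forces finite generation}

Here $R$, $\mathcal G$ and $\mathcal N$ are arbitrary. The scheme $\mathcal G$ is noetherian and regular, being smooth and of finite type over $S$, and it is integral, being flat with integral generic fiber. Hence $A$ is a domain. For a section $h$ of a positive power of an invertible sheaf on a scheme $Y$, let $Y_h$ be the open set where $h$ does not vanish. Recall two facts. An invertible sheaf on a quasi-compact scheme $Y$ is ample if and only if $Y$ is covered by affine open sets of the form $Y_h$. And if $Y$ is noetherian, $\mathcal M$ is invertible and $h\in\Gamma(Y,\mathcal M^d)$, then $\Gamma(Y_h,\mathcal M^k)$ is the degree $k$ part of the localization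 of $\bigoplus_{l}\Gamma(Y,\mathcal M^l)$ at $h$.

\begin{lemma}\label{lem:proj}
Let $n\ge1$.
\begin{itemize}
\item[(a)] The morphism $i_n$ is an open immersion.
\item[(b)] If $P_n$ is quasi-compact, there are $d\ge1$ and an ample invertible sheaf $\mathcal O(d)$ on $P_n$ with $\Gamma(P_n,\mathcal O(d)^{k})=A_{ndk}$ for all $k\ge0$, compatibly with products.
\item[(c)] If $P_n$ is proper over $S$, then $A^{(nd)}$ is a finitely generated $R$-algebra for some $d\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $A'=A^{(n)}$, graded by $A'_l=A_{nl}$.

(a) Let $h\in A'$ be nonzero and homogeneous of positive degree. Then $A'_{(h)}=\Gamma(\mathcal G_h,\mathcal O)$, we have $i_n^{-1}(D_+(h))=\mathcal G_h$, and over $D_+(h)=\operatorname{Spec}A'_{(h)}$ the morphism $i_n$ is the canonical morphism $\mathcal G_h\to\operatorname{Spec}\Gamma(\mathcal G_h,\mathcal O)$. This is an isomorphism when $\mathcal G_h$ is affine. Since $\mathcal N^n$ is ample, the affine $\mathcal G_h$ cover $\mathcal G$. So $i_n$ is defined everywhere and is an isomorphism onto the union of the corresponding $D_+(h)$.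

(b) Choose a finite cover $P_n=\bigcup_jD_+(f_j)$ with $f_j\ne0$. After replacing the $f_j$ by powers, they all have the same degree $d$. Let $\mathcal O(dk)$ be the sheaf associated with the shifted module $A'(dk)$. On $D_+(f_j)$ it is free on $f_j^k$, so $\mathcal O(d)$ is invertible and $\mathcal O(d)^k=\mathcal O(dk)$. It is ample because the affine sets $(P_n)_{f_j}=D_+(f_j)$ cover $P_n$. Inside the fraction field of $A'$,
\[
A'_{dk}\subset\Gamma(P_n,\mathcal O(dk))=\bigcap_j\,(A'_{f_j})_{dk}=\bigcap_j\Gamma(\mathcal G_{f_j},\mathcal N^{ndk}).
\]
The sets $\mathcal G_{f_j}=i_n^{-1}(D_+(f_j))$ cover $\mathcal G$, so an element of the last intersection is a global section of $\mathcal N^{ndk}$, that is, an element of $A'_{dk}=A_{ndk}$.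

(c) A proper $S$-scheme is quasi-compact, so by (b) the ring $A^{(nd)}$ is the section ring of the ample sheaf $\mathcal H=\mathcal O(d)$ on $P_n$. As $P_n$ is proper over $R$, some power $\mathcal H^e$ defines a closed immersion $P_n\subset\mathbf P^r_R$. By Serre's finiteness theorem, $\bigoplus_{k\ge0}\Gamma(P_n,\mathcal E\otimes\mathcal H^{ek})$ is a finite module over $R[T_0,\dots,T_r]$ for every coherent sheaf $\mathcal E$. For $\mathcal E=\bigoplus_{0\le c<e}\mathcal H^c$ this module is $A^{(nd)}$. A ring that is finite over the image of $R[T_0,\dots,T_r]$ is a finitely generated $R$-algebra.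
\end{proof}

So both theorems follow once we know that no $A^{(m)}$ is finitely generated.

\subsection*{Slopes}

From now on $R'=\mathbf C[[\tau]]$ and $K'=\mathbf C((\tau))$. Let $W=\bigoplus_{l\ge0}W_l$ be a graded domain with $W_0=\mathbf C$ and all $W_l$ of finite dimension. An element of $W_l\otimes_{\mathbf C}K'$ is a Laurent series $s=\sum_{i\ge i_0}s_i\tau^i$ with $s_i\in W_l$. For $s\ne0$ put $\operatorname{ord}s=\min\{i:s_i\neq0\}$, and for $l\ge1$ define the \emph{slope} of $s$ to be $-\operatorname{ord}(s)/l$. Lowest coefficients multiply in the domain $W$, so $\operatorname{ord}(ss')=\operatorname{ord}s+\operatorname{ord}s'$; and $\operatorname{ord}(s+s')\ge\min(\operatorname{ord}s,\operatorname{ord}s')$ for elements of the same degree.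

\begin{lemma}\label{lem:slope}
Let $\mathfrak B\subset\bigoplus_lW_l\otimes K'$ be a graded $R'$-subalgebra with $\mathfrak B_0=R'$ and $\mathfrak B\ne\mathfrak B_0$. If $\mathfrak B$ is finitely generated over $R'$, then among the nonzero homogeneous elements of positive degree there is one of largest slope.
\end{lemma}

\begin{proof}
Choose nonzero homogeneous generators $a_1,\dots,a_r$ of degrees $l_1,\dots,l_r\ge1$, and let $\rho$ be the largest of their slopes, so that $\operatorname{ord}a_i\ge-\rho l_i$. A monomial $c\prod a_i^{e_i}$ with $0\ne c\in R'$ and $\sum e_il_i=l$ has order at least $-\rho l$. Every nonzero element of $\mathfrak B_l$ is a sum of such monomials, so it has order at least $-\rho l$ and slope at most $\rho$.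
\end{proof}

The smallest case already shows how an unattained supremum destroys properness.

\begin{example}\label{ex:toy}
Let $W=\mathbf C[T]$, let $\alpha>0$ be real, and let $\mathfrak B_l=\tau^{-\lfloor l\alpha\rfloor}R'\,T^l$. Each $\mathfrak B_l$ is free of rank one over $R'$, and the supremum of the slopes is $\sup_l\lfloor l\alpha\rfloor/l=\alpha$. Up to units, the homogeneous elements are the $h=\tau^{-i}T^l$ with $i\le l\alpha$.

If $\alpha=a/b$ is rational, $f=\tau^{-a}T^b$ has slope $\alpha$. For $h$ as above, $h^b=\tau^{al-ib}f^l$ with $al-ib\ge0$. So $\operatorname{Proj}\mathfrak B=D_+(f)=\operatorname{Spec}R'$, which is proper over $R'$.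

If $\alpha$ is irrational, no slope equals $\alpha$, and $\mathfrak B$ is not finitely generated by Lemma~\ref{lem:slope}. For $h$ as above with $l\ge1$ choose $k$ with $k(l\alpha-i)\ge1$; then $h^k/\tau\in\mathfrak B$. So every homogeneous element of positive degree is nilpotent modulo $\tau$, the special fiber of $\operatorname{Proj}\mathfrak B$ is empty, and $\operatorname{Proj}\mathfrak B=\operatorname{Spec}K'$ is not proper over $R'$.
\end{example}

We now look for a N\'eron model whose algebra of sections behaves like the second case.

\section{The N\'eron model of a quadratic twist}\label{sec:twist}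

Let $R=\mathbf C[[\varpi]]\subset R'=\mathbf C[[\tau]]$ with $\tau^2=\varpi$, and let $\sigma$ be the $R$-automorphism $\tau\mapsto-\tau$ of $R'$ and of $K'$. In this section and the next, $B$ is any complex abelian variety of dimension $d\ge1$ and $M$ is a symmetric ample invertible sheaf on $B$.

\subsection*{The twist}

Let $\gamma=[-1]\times\sigma$, an involution of $B_{R'}=B\times\operatorname{Spec}R'$. The \emph{quadratic twist} is $G_\eta=B_{K'}/\gamma$. By Galois descent it is an abelian variety over $K$ with $G_\eta\times_KK'=B_{K'}$, and $\gamma$ corresponds to $\mathrm{id}\times\sigma$.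

Let $\phi\colon M\to[-1]^*M$ be the isomorphism that is the identity on the fiber at $0$. Then $[-1]^*\phi\circ\phi$ is an automorphism of $M$, hence a scalar, and it is the identity at $0$. So $\phi$ gives a descent datum, and $M_{K'}$ descends to an invertible sheaf $\mathcal L_\eta$ on $G_\eta$, which is ample because $M_{K'}$ is. It is symmetric: $[-1]^*\mathcal L_\eta\otimes\mathcal L_\eta^{-1}$ becomes trivial on $B_{K'}$, and the kernel of $\operatorname{Pic}G_\eta\to\operatorname{Pic}B_{K'}$ is $H^1(\operatorname{Gal}(K'/K),K'^*)=0$. It is cubical by the theorem of the cube.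

\subsection*{The dilatation}

The obvious model $B_{R'}/\gamma$ of $G_\eta$ is not smooth: its special fiber is not reduced, because $\gamma$ acts on the special fiber of $B_{R'}$ as $[-1]$, freely outside $B[2]$. A $K$-point of $G_\eta$ is a $\gamma$-equivariant point of $B_{R'}$, so it specializes to a fixed point of $[-1]$. This suggests discarding the special fiber and magnifying the points of $B[2]$ instead.

Let $X\to B_{R'}$ be the \emph{dilatation} of the closed subgroup $B[2]$ of the special fiber \cite[3.2]{BLR}: the open part of the blow-up of the closed points $(p,0)$, $p\in B[2]$, where the inverse image of the ideal of the center is generated by $\tau$. We use the following properties. The scheme $X$ is a smooth, separated, quasi-projective $R'$-group scheme, and $X\to B_{R'}$ is a homomorphism and an isomorphism on generic fibers. If $Z$ is a flat $R'$-scheme, an $R'$-morphism $Z\to B_{R'}$ whose special fiber factors through $B[2]$ lifts uniquely to $X$. The special fiber of $X$ is $\bigsqcup_{p\in B[2]}X_p$, where $X_p$ is the fiber over $(p,0)$; if $x_1,\dots,x_d$ are regular parameters of $\mathcal O_{B,p}$,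 then $X_p\cong\mathbf A^d$ with coordinates $y_i=x_i/\tau$.

The involution $\gamma$ preserves the center of the blow-up and the ideal $(\tau)$, so it lifts to $X$, and it maps $X_p$ to itself as $-p=p$. The point of the construction is that \emph{$\gamma$ acts trivially on the special fiber of $X$}. Indeed, $[-1]$ acts by $-1$ on the tangent space at $p$, so $[-1]^*x_i=-x_i+q_i$ with $q_i\in\mathfrak m_p^2$. Near $X_p$ we have $x_i=\tau y_i$, hence $q_i\in\tau^2\mathcal O_X$, and
\[
\gamma^*y_i=\frac{-x_i+q_i}{-\tau}=y_i-\frac{q_i}{\tau}\equiv y_i\pmod\tau .
\]

\begin{proposition}\label{prop:neron}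
The quotient $\mathcal G=X/\gamma$ exists, $X=\mathcal G\times_RR'$ with $\gamma=\mathrm{id}\times\sigma$, and $\mathcal G$ is the N\'eron model of $G_\eta$. Its special fiber is $\bigsqcup_pX_p$, so $N=4^d$.
\end{proposition}

\begin{proof}
\emph{The quotient.} As $X$ is quasi-projective over $R'$, each $\gamma$-orbit lies in an affine open set $U'$, hence in the $\gamma$-stable open set $U=U'\cap\gamma U'$, which is affine because $X$ is separated. So $\mathcal G=X/\gamma$ exists and is covered by the spectra of the rings $\mathcal O(U)^+$, where $\mathcal O(U)=\mathcal O(U)^+\oplus\mathcal O(U)^-$ is the decomposition into eigenspaces of $\gamma$. Let $c\in\mathcal O(U)^-$. Since $\gamma$ is trivial modulo $\tau$, we have $-c=\gamma c\equiv c$, so $2c\in\tau\mathcal O(U)$ and $c=\tau c'$. From $-\tau c'=\gamma c=-\tau\,\gamma c'$ we get $\gamma c'=c'$, as $\tau$ is not a zero divisor. Thus $\mathcal O(U)=\mathcal O(U)^+\oplus\tau\mathcal O(U)^+=\mathcal O(U)^+\otimes_RR'$ with $\gamma=\mathrm{id}\otimes\sigma$, which means $X=\mathcal G\times_RR'$. By faithfully flat descent along $R\to R'$, the scheme $\mathcal G$ is smooth,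 separated and of finite type over $R$. Its generic fiber is $G_\eta$, and its special fiber is that of $X$ because $R$ and $R'$ have the same residue field.

\emph{The group law.} For every $R$-scheme $Y$ we have $Y_{R'}/(\mathrm{id}\times\sigma)=Y$, since $(T\otimes_RR')^{\sigma}=T$ for an $R$-algebra $T$. The addition $(\mathcal G^2)_{R'}=X\times_{R'}X\to X$ commutes with the involutions: this holds on the generic fiber, where $[-1]$ is a homomorphism, and the source is flat and the target separated. So the composite $(\mathcal G^2)_{R'}\to X\to\mathcal G$ is invariant and factors through $\mathcal G^2$. The same argument with $Y=S$ and $Y=\mathcal G$ gives the unit and the inverse. The group axioms hold because they hold after the faithfully flat base change to $R'$.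

\emph{The N\'eron property.} By \cite[7.1, Theorem~1]{BLR}, a smooth separated $R$-group scheme $\mathcal G$ of finite type for which $\mathcal G(R^{sh})\to\mathcal G(K^{sh})$ is surjective is a N\'eron model of its generic fiber. Our $R$ is complete with algebraically closed residue field, so $R^{sh}=R$, and we must show that $\mathcal G(R)\to G_\eta(K)$ is surjective. A point of $G_\eta(K)$ is a $K'$-morphism $\operatorname{Spec}K'\to B_{K'}$ that intertwines $\sigma$ and $\gamma$. By properness it extends to an equivariant section $\operatorname{Spec}R'\to B_{R'}$. The image $b_0$ of the closed point satisfies $-b_0=b_0$, so the section lifts uniquely, hence equivariantly, to $X$. On a $\gamma$-stable affine open set $U$ containing the image of the closed point it is an equivariant homomorphism $\mathcal O(U)\to R'$. Taking invariants gives $\mathcal O(U)^+\to R$, a point of $\mathcal G(R)$ extending the given one.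
\end{proof}

\begin{remark}\label{rem:additive}
A morphism from $\mathbf A^1$ to an extension of an abelian variety by a torus is constant, because $\mathbf A^1$ has no nonconstant morphism to an abelian variety and no nonconstant unit. The identity component $X_0\cong\mathbf A^d$ of $\mathcal G_0$ contains lines, and so does $X_0\times B'$ for any abelian variety $B'$. So $G_\eta$, and the products $G_\eta\times B'_K$ used below, do not have semiabelian reduction.
\end{remark}

\section{Sections of an admissible sheaf}\label{sec:sections}

\subsection*{The cubical condition determines the sheaf}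

An invertible sheaf on the generic fiber has many extensions to $X$: one may twist by any combination of the components $X_p$, and this changes the modules of sections. The cubical condition removes this freedom; this is the only place where it is used.

\begin{lemma}\label{lem:cube}
Let $\mathcal X$ be a smooth separated commutative $R'$-group scheme of finite type whose generic fiber is an abelian variety and whose component group $\Phi$ is killed by $2$. Let $\mathcal Q$ be an invertible sheaf on $\mathcal X$ that is trivial on the generic fiber. If $\Theta_3(\mathcal Q)$ is trivial, then $\mathcal Q$ is trivial.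
\end{lemma}

\begin{proof}
Let $\mathcal X_p$, $p\in\Phi$, be the connected components of the special fiber. They are smooth, hence irreducible, and the irreducible components of the special fiber of $\mathcal X^3$ are the products $\mathcal X_p\times\mathcal X_q\times\mathcal X_r$. Since $\mathcal X$ is regular and $\mathcal Q$ is trivial on the generic fiber, $\mathcal Q\cong\mathcal O(\sum c_p\mathcal X_p)$ with $c_p\in\mathbf Z$. The component $\mathcal X_p$ is open and closed in the special fiber and has local equation $\tau$, so near $\mathcal X_p$ this sheaf is $\tau^{-c_p}\mathcal O$. The map $m_I$ sends $\mathcal X_{p_1}\times\mathcal X_{p_2}\times\mathcal X_{p_3}$ into $\mathcal X_{\sum_{i\in I}p_i}$. Hence $\Theta_3(\mathcal Q)\cong\mathcal O\bigl(\sum\theta(p,q,r)\,\mathcal X_p\times\mathcal X_q\times\mathcal X_r\bigr)$ with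
\[
\theta(p,q,r)=c_{p+q+r}-c_{p+q}-c_{q+r}-c_{p+r}+c_p+c_q+c_r-c_0 .
\]
By hypothesis this divisor is the divisor of a rational function $f$. The function $f$ is a unit on the generic fiber of $\mathcal X^3$, an abelian variety over $K'$, so $f\in K'^*$ and its divisor is a multiple of the whole special fiber. Thus $\theta$ is constant, and $\theta(0,0,0)=0$ gives $\theta=0$. Since $2p=0$,
\[
0=\theta(p,p,p)=c_p-3c_0+3c_p-c_0=4(c_p-c_0).
\]
So all $c_p$ equal $c_0$, and $\mathcal Q\cong\mathcal O(c_0\operatorname{div}\tau)$ is trivial.
\end{proof}

\subsection*{Sections as Laurent series}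

Let $\mathcal F$ be the pullback of $M$ under $X\to B_{R'}\to B$. For $k\ge0$ and $j\in\mathbf Z$ put
\[
V_{k,j}=\{s\in H^0(B,M^k):\ \operatorname{mult}_ps\ge j\ \text{ for all }p\in B[2]\},
\]
so that $V_{k,j}=H^0(B,M^k)$ for $j\le0$.

\begin{lemma}\label{lem:sections}
Inside $\Gamma(B_{K'},M^k)=H^0(B,M^k)\otimes K'$ we have
\[
\Gamma(X,\mathcal F^k)=\Bigl\{\sum_is_i\tau^i:\ s_i\in V_{k,-i}\ \text{ for all }i\Bigr\}.
\]
\end{lemma}

\begin{proof}
As $X$ is regular, a section $s$ on the generic fiber extends to $X$ if and only if its order along each $X_p$ is nonnegative. Fix $p$, trivialize $M$ near $p$, and let $\mathfrak m=(x_1,\dots,x_d,\tau)$ be the maximal ideal of the regular local ring of $B_{R'}$ at $(p,0)$. The order along $X_p$ of an element $f$ of this ring is its $\mathfrak m$-adic order $a$. Indeed, write $f=f_a(x,\tau)+r$ with $f_a\ne0$ a form of degree $a$ over $\mathbf C$ and $r\in\mathfrak m^{a+1}$. Near $X_p$ the ideal $\mathfrak m$ becomes $(\tau)$, so $f/\tau^a$ is regular and restricts to the nonzero polynomial $f_a(y,1)$ on $X_p$.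

The $\mathfrak m$-adic order can be computed in the completion $\mathbf C[[x_1,\dots,x_d,\tau]]$. Choose $c$ with $\tau^cs\in H^0(B,M^k)\otimes R'$. The terms $s_i\tau^{i+c}$ have order $i+c+\operatorname{mult}_ps_i$, and their leading forms have different degrees in $\tau$, so they do not cancel. Hence $s$ has order $\min_i(i+\operatorname{mult}_ps_i)$ along $X_p$.
\end{proof}

The slopes of these series are therefore controlled by the \emph{threshold}
\[
t(M)=\sup\{j/k:\ k\ge1,\ j\ge0,\ V_{k,j}\ne0\},
\]
the largest rate at which sections of powers of $M$ can vanish simultaneously at all points of $B[2]$. We say that $t(M)$ is \emph{attained} if $V_{k,j}\neq0$ for some $k\ge1$, $j\ge0$ with $j/k=t(M)$. The next proposition allows a constant factor $B'$ so as to cover all dimensions at once.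

\begin{proposition}\label{prop:criterion}
Let $B'$ be a complex abelian variety of dimension $\ge0$ with a symmetric ample invertible sheaf $M'$, and consider the pair $(G_\eta\times B'_K,\ \mathcal L_\eta\boxtimes M'_K)$. If $t(M)$ is not attained, then for every admissible $\mathcal N$ no $A^{(m)}$ is finitely generated over $R$ and no $P_n$ is proper over $S$.
\end{proposition}

\begin{proof}
The group scheme $\mathcal G\times_RB'_R$ is smooth, separated and of finite type, and every $K$-point extends to an $R$-point, by Proposition~\ref{prop:neron} and the properness of $B'$. By \cite[7.1, Theorem~1]{BLR} it is the N\'eron model of $G_\eta\times B'_K$. Its base change to $R'$ is $\mathcal X=X\times_{\mathbf C}B'$, with components $X_p\times B'$; so the component group is $B[2]$ and $N=4^d$.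

Let $\mathcal N$ be admissible and put $\mathcal Q=\mathcal N_{R'}\otimes(\mathcal F\boxtimes M')^{-2N}$. It is trivial on the generic fiber. The sheaf $\Theta_3(\mathcal N_{R'})$ is trivial since $\mathcal N$ is cubical. The map $\mathcal X\to B\times B'$ commutes with the maps $m_I$, so $\Theta_3(\mathcal F\boxtimes M')$ is the pullback of $\Theta_3(M\boxtimes M')$, which is trivial by the theorem of the cube. By Lemma~\ref{lem:cube}, $\mathcal N_{R'}\cong(\mathcal F\boxtimes M')^{2N}$.

Fix $m\ge1$ and put $e=2Nm$. Flat base change along $R\to R'$ and along $X\to\operatorname{Spec}\mathbf C$ gives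
\[
A^{(m)}\otimes_RR'\cong\mathfrak B=\bigoplus_{l\ge0}\mathfrak B_l,\qquad\mathfrak B_l=\Gamma(X,\mathcal F^{el})\otimes_{\mathbf C}H^0(B',M'^{\,el}).
\]
This is a graded subalgebra of $\bigoplus_lW_l\otimes K'$ for the domain $W=\bigoplus_lH^0(B\times B',(M\boxtimes M')^{el})$, and $\mathfrak B_0=R'$ by Lemma~\ref{lem:sections} with $k=0$. We show that the supremum of the slopes in $\mathfrak B$ is $e\,t(M)$ and that no element has this slope.

Let $0\ne s\in\mathfrak B_l$ with $l\ge1$, and $j=-\operatorname{ord}s$. Write $s=\sum_\nu a_\nu\otimes h_\nu$ with $(h_\nu)$ a basis of $H^0(B',M'^{\,el})$ and $a_\nu\in\Gamma(X,\mathcal F^{el})$. The coefficient of $\tau^{-j}$ in $s$ is nonzero, so the coefficient of $\tau^{-j}$ in some $a_\nu$ is nonzero, and it lies in $V_{el,j}$ by Lemma~\ref{lem:sections}. If $j\ge0$, then $j/(el)<t(M)$, because $t(M)$ is not attained. If $j<0$, then $j/(el)<0\le t(M)$. So the slope $j/l$ of $s$ is less than $e\,t(M)$.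

Conversely, let $0\ne f\in V_{k,j}$ with $k\ge1$, $j\ge0$. Then $0\ne f^e\in V_{ek,ej}$, so $f^e\tau^{-ej}\in\Gamma(X,\mathcal F^{ek})$ by Lemma~\ref{lem:sections}. An ample sheaf on an abelian variety has a nonzero section; take $0\ne h\in H^0(B',M'^{\,ek})$. Then $f^e\tau^{-ej}\otimes h\in\mathfrak B_k$ has slope $e\cdot j/k$, and these numbers have supremum $e\,t(M)$.

By Lemma~\ref{lem:slope}, $\mathfrak B$ is not finitely generated over $R'$, so $A^{(m)}$ is not finitely generated over $R$. By Lemma~\ref{lem:proj}(c), no $P_n$ is proper.
\end{proof}

\begin{example}\label{ex:elliptic}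
Let $B$ be the elliptic curve $y^2=f(x)$ with origin $0$ at infinity, let $B[2]=\{0,p_1,p_2,p_3\}$, and let $M=\mathcal O(c\cdot0)$ with $c\ge1$. A nonzero section of $M^k$ has $kc$ zeros, so $V_{k,j}\ne0$ forces $4j\le kc$, and $t(M)\le c/4$. The function $y$ has divisor $p_1+p_2+p_3-3\cdot0$; as a section of $\mathcal O(4\cdot0)$ it vanishes once at each point of $B[2]$. So $y^c\in V_{4,c}$, and $t(M)=c/4$ is attained. The upper bound is a count of degrees, hence rational, and the criterion gives nothing.
\end{example}

On a surface, counting zeros is replaced by intersecting with a nef class, and nef classes may be irrational. An irrational threshold is never attained. To produce one we need an abelian surface with an irrationality in its intersection form, and one whose N\'eron--Severi group is small enough to control all curves.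

\section{The Jacobian of $y^2=x^5+1$}\label{sec:surface}

From now on $C$ is the smooth projective curve $y^2=x^5+1$ of genus $2$, with point at infinity $\infty$, and $B=\operatorname{Jac}C=V/\Lambda$. The theta divisor $\Theta_0=\{[P-\infty]:P\in C\}$ is a smooth curve isomorphic to $C$, its class $\Theta$ is a principal polarization, and $\Theta^2=2$. It is symmetric, because $-[P-\infty]=[P'-\infty]$ with $P'$ the hyperelliptic conjugate of $P$. The point $[P-\infty]$ is $2$-torsion if and only if $2P\sim2\infty$, that is, if and only if $P$ is one of the six Weierstrass points. So $\Theta_0$ contains exactly six points of $B[2]$.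

\subsection*{Endomorphisms}

Let $\zeta_5$ be a primitive fifth root of unity. The automorphism $(x,y)\mapsto(\zeta_5x,y)$ of $C$ fixes $\infty$ and multiplies $dx/y$ and $x\,dx/y$ by $\zeta_5$ and $\zeta_5^2$. On $H_1(B,\mathbf C)\cong V\oplus\overline V$ the induced automorphism of $B$ has all four primitive fifth roots of unity as eigenvalues, so it generates a subring $\mathbf Z[\zeta_5]\subset\operatorname{End}B$. Write $\operatorname{End}^0=\operatorname{End}\otimes\mathbf Q$.

\begin{lemma}\label{lem:end}
$B$ is simple and $\operatorname{End}B=\mathbf Z[\zeta_5]$.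
\end{lemma}

\begin{proof}
Put $L=\mathbf Q(\zeta_5)$. If $B$ is not simple, it is isogenous to a product $Z_1\times Z_2$ of elliptic curves. If $Z_1$ and $Z_2$ are not isogenous, then $\operatorname{End}^0B=\operatorname{End}^0Z_1\times\operatorname{End}^0Z_2$, and the quartic field $L$ embeds in $\operatorname{End}^0Z_1$, which has dimension at most $2$. Otherwise $\operatorname{End}^0B=M_2(k)$ with $k=\operatorname{End}^0Z_1$. If $k=\mathbf Q$, then $\mathbf Q^2$ is a vector space over $L$, which is absurd. If $k$ is imaginary quadratic, note that a commutative $k$-subalgebra of $M_2(k)$ has $k$-dimension at most $2$, since the centralizer of a nonscalar matrix $a$ is $k[a]$. So $\dim_{\mathbf Q}Lk\le4$, whence $Lk=L$ and $k\subset L$. But the only quadratic subfield of $L$ is the real field $\mathbf Q(\sqrt5)$.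

So $B$ is simple and $\operatorname{End}^0B$ is a division algebra. It acts on $H_1(B,\mathbf Q)\cong\mathbf Q^4$, so its dimension is at most $4$, and it equals $L$. The order $\operatorname{End}B$ contains the maximal order $\mathbf Z[\zeta_5]$, hence equals it.
\end{proof}

\subsection*{The N\'eron--Severi group}

Recall that a class $D\in\operatorname{NS}(B)$ defines a homomorphism $\varphi_D\colon B\to\hat B$ with $\deg\varphi_D=\chi(D)^2=(D^2/2)^2$, that the Rosati involution is $a\mapsto\varphi_\Theta^{-1}\hat a\varphi_\Theta$, and that, $\Theta$ being principal, $D\mapsto\varphi_\Theta^{-1}\varphi_D$ is an isomorphism from $\operatorname{NS}(B)$ onto the group of Rosati-fixed endomorphisms. Our automorphism $\zeta_5$ preserves $\Theta_0$, so its Rosati adjoint is its inverse, and the Rosati involution is complex conjugation. The fixed endomorphisms form the ring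
\[
\mathfrak o=\mathbf Z\bigl[\tfrac{1+\sqrt5}2\bigr]=\{u+v\sqrt5:\ u,v\in\tfrac12\mathbf Z,\ u-v\in\mathbf Z\}.
\]
We identify $\operatorname{NS}(B)$ with $\mathfrak o$, so $\Theta=1$. For $\delta=u+v\sqrt5$ put $\delta_1=u+v\sqrt5$ and $\delta_2=u-v\sqrt5$ as real numbers, and $\operatorname{Nm}\delta=\delta_1\delta_2=u^2-5v^2\in\mathbf Z$. The map $\delta\mapsto(\delta_1,\delta_2)$ identifies $\operatorname{NS}(B)_{\mathbf R}$ with $\mathbf R^2$, and $\Theta=(1,1)$.

\begin{lemma}\label{lem:NS}
The intersection form on $\operatorname{NS}(B)_{\mathbf R}=\mathbf R^2$ is $(a_1,a_2)\cdot(a'_1,a'_2)=a_1a'_2+a_2a'_1$. The class $\delta$ of a nonzero effective divisor has $\delta_1,\delta_2>0$, and every $\delta\in\mathfrak o$ with $\delta_1,\delta_2>0$ is ample.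
\end{lemma}

\begin{proof}
The degree of the endomorphism $\delta$ is its determinant on $H_1(B,\mathbf Q)$, a line over $\mathbf Q(\zeta_5)$, so it is $N_{\mathbf Q(\zeta_5)/\mathbf Q}(\delta)=(\operatorname{Nm}\delta)^2$. Hence the self-intersection $\delta\cdot\delta$ equals $\pm2\operatorname{Nm}\delta$. The quadratic forms $Q_1(\delta)=\delta\cdot\delta$ and $Q_2(\delta)=2\operatorname{Nm}\delta$ satisfy $(Q_1-Q_2)(Q_1+Q_2)=0$ on the lattice $\mathfrak o$, hence as polynomials, so one factor vanishes identically. At $\delta=1$ both forms equal $2$, so $Q_1=Q_2$. Polarizing $2a_1a_2$ gives the formula.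

On an abelian surface two irreducible curves have nonnegative intersection number, since one of them can be translated to be different from the other. So the class $\delta$ of a nonzero effective divisor has $2\delta_1\delta_2\ge0$ and $\delta_1+\delta_2=\delta\cdot\Theta>0$. The norm of a nonzero element of $\mathfrak o$ is nonzero, so $\delta_1,\delta_2>0$. Finally, a class with positive coordinates has positive square and positive intersection with every curve, so it is ample by the Nakai--Moishezon criterion.
\end{proof}

\subsection*{Parity of multiplicities at $2$-torsion points}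

The multiplicities of a symmetric divisor at the points of $B[2]$ are not arbitrary, and this will be the main constraint on negative curves on the blow-up.

\begin{lemma}\label{lem:parity}
Let $D$ be a nonzero effective symmetric divisor on $B$ of class $\delta$, and let $T$ be the set of $p\in B[2]$ at which $m_p=\operatorname{mult}_pD$ is odd. If $\delta\in2\mathfrak o$, then $|T|\in\{0,8,16\}$. If $\delta\notin2\mathfrak o$, then $|T|\in\{6,10\}$.
\end{lemma}

\begin{proof}
By the Appell--Humbert theorem $\mathcal O(D)$ is given by a unique pair $(h,\chi)$. Here $h$ is a Hermitian form on $V$ whose imaginary part $\psi_\delta$ is integral on $\Lambda$, the map $\chi\colon\Lambda\to\{|z|=1\}$ satisfies $\chi(\lambda+\lambda')=\chi(\lambda)\chi(\lambda')(-1)^{\psi_\delta(\lambda,\lambda')}$, and sections are holomorphic functions on $V$ with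
\[
\vartheta(z+\lambda)=\chi(\lambda)\,e^{\pi h(z,\lambda)+\frac\pi2h(\lambda,\lambda)}\,\vartheta(z).
\]
The homomorphism $\varphi_\delta$ is induced by $z\mapsto h(z,\cdot)$, so $\varphi_\delta=\varphi_\Theta\circ\delta$ gives $\psi_\delta(\lambda,\lambda')=\psi_\Theta(\delta\lambda,\lambda')$, and $\psi_\Theta$ is unimodular. The pair of $[-1]^*\mathcal O(D)$ is $(h,\chi^{-1})$, so by symmetry $\chi$ takes values $\pm1$. Then $\chi(\lambda+2\lambda')=\chi(\lambda)\chi(\lambda')^2=\chi(\lambda)$, so $\chi$ is a function on $\Lambda/2\Lambda\cong\mathbf F_2^4$, which we identify with $B[2]$ by $\lambda\mapsto\lambda/2$.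

Let $\vartheta$ have divisor $D$. The function $\vartheta(-z)$ satisfies the same functional equation and has the same divisor, so $\vartheta(-z)=\epsilon\vartheta(z)$ with a constant $\epsilon$, and $\epsilon^2=1$. Fix $\lambda$ and put $g(z)=\vartheta(\frac\lambda2+z)$. The functional equation at the point $z-\frac\lambda2$ gives
\[
g(z)=\chi(\lambda)e^{\pi h(z,\lambda)}\vartheta(z-\tfrac\lambda2)=\epsilon\chi(\lambda)e^{\pi h(z,\lambda)}g(-z).
\]
Comparing the leading forms at $z=0$, of degree $m_{\lambda/2}$, we find $(-1)^{m_{\lambda/2}}=\epsilon\chi(\lambda)$. So $T$ is a level set of $\chi$.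

If $\delta\in2\mathfrak o$, then $\psi_\delta$ is even and $\chi$ is a character of $\mathbf F_2^4$; its level sets have size $0$, $8$ or $16$. Let $\delta\notin2\mathfrak o$. The ring $\mathfrak o/2\mathfrak o=\mathbf F_2[x]/(x^2+x+1)$ is a field, so $\delta$ acts invertibly on $\Lambda/2\Lambda$ and $e=\psi_\delta\bmod2$ is nondegenerate. Using $\chi(x)\chi(x+y)=\chi(y)(-1)^{e(x,y)}$,
\[
\Bigl(\sum_x\chi(x)\Bigr)^2=\sum_{x,y}\chi(x)\chi(x+y)=\sum_y\chi(y)\sum_x(-1)^{e(x,y)}=16,
\]
because the inner sum vanishes for $y\ne0$ and $\chi(0)=1$. So $\sum_x\chi(x)=\pm4$, and the level sets have sizes $6$ and $10$.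
\end{proof}

\section{An irrational nef class on the blow-up}\label{sec:nef}

Let $b\colon\tilde B\to B$ be the blow-up of the sixteen points of $B[2]$, with exceptional curves $E_p$ and $E=\sum_pE_p$. Then $E_p^2=-1$, $E^2=-16$, the canonical class of $\tilde B$ is $E$, and $\operatorname{NS}(\tilde B)_{\mathbf R}=\mathbf R^2\oplus\bigoplus_p\mathbf RE_p$ is an orthogonal sum; we suppress $b^*$ on classes. For $j\ge0$,
\[
V_{k,j}=H^0\bigl(\tilde B,b^*M^k(-jE)\bigr).
\]
An upper bound for $t(M)$ comes from any \emph{nef} class $w$, that is, a real class with $w\cdot Y\ge0$ for all irreducible curves $Y$: if $V_{k,j}\ne0$, then $w\cdot(kM-jE)\ge0$.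

For $q\in B[2]$ let $\Theta'_q$ be the strict transform of the symmetric curve $\Theta_0+q$. The point $p\in B[2]$ lies on $\Theta_0+q$ if and only if $p-q$ is one of the six $2$-torsion points of $\Theta_0$. So each $\Theta_0+q$ passes simply through six points of $B[2]$, each $p$ lies on six of these curves, and
\begin{equation}\label{eq:sum}
\sum_q\Theta'_q\equiv16\Theta-6E .
\end{equation}
Which class of the form $(a_1,a_2)-E$ should one try? Its square is $2a_1a_2-16$ and its intersection with $\Theta'_q$ is $a_1+a_2-6$. A nef class needs both to be nonnegative, and both vanish at $(4,2)$ and $(2,4)$. We take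
\[
w=(4,2)-E,\qquad w^2=0,\qquad w\cdot\Theta'_q=0,\qquad w\cdot E_p=1,\qquad w\cdot\delta=2\delta_1+4\delta_2=6u-2\sqrt5\,v .
\]
The coordinates $(4,2)$ are integers, but $w$ is not proportional to a rational class: $w\cdot\delta$ is irrational whenever $v\ne0$.

\begin{proposition}\label{prop:nef}
The class $w$ is nef.
\end{proposition}

A curve that is negative on $w$ must have negative square, and there is no bound on such curves that comes for free. The way to control them is to pass to the Kummer surface, where adjunction bounds the square below. Let $\iota$ be the lift of $[-1]$ to $\tilde B$. As $[-1]$ acts by $-1$ on the tangent space at $p$, the involution $\iota$ fixes each $E_p$ pointwise, and it has no other fixed point. So the quotient $\operatorname{Km}=\tilde B/\iota$ is a smooth projective surface, the Kummer K3 surface, and $\kappa\colon\tilde B\to\operatorname{Km}$ is a double cover ramified along $E$. From $\kappa^*K_{\operatorname{Km}}=K_{\tilde B}-E=0$ we see that $K_{\operatorname{Km}}$ is numerically trivial, so an irreducible curve $\Delta$ on $\operatorname{Km}$ has $\Delta^2=2p_a(\Delta)-2\in\{-2,0,2,\dots\}$.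

\begin{proof}[Proof of Proposition~\ref{prop:nef}]
Suppose that $Y$ is an irreducible curve with $w\cdot Y<0$. Then $Y$ is none of the $E_p$ and none of the $\Theta'_q$. Let $\Delta=\kappa(Y)$ and $D=\kappa^*\Delta$; thus $D=Y$ if $\iota Y=Y$, and $D=Y+\iota Y$ otherwise. Since $[-1]$ acts trivially on $\operatorname{NS}(B)$ and $\iota E_p=E_p$, we have $\iota^*w=w$ and $w\cdot D<0$. The divisor $D$ is the strict transform of the nonzero effective symmetric divisor $b_*D$. Let $\delta=u+v\sqrt5$ be the class of $b_*D$, let $m_p\ge0$ be its multiplicity at $p$, and put $\mu=\sum m_p$. Then $D\equiv\delta-\sum m_pE_p$, we have $\delta_1,\delta_2>0$ by Lemma~\ref{lem:NS}, and $w\cdot D<0$ reads $\mu>2\delta_1+4\delta_2$. Squaring,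
\begin{equation}\label{eq:square}
\mu^2>(2\delta_1+4\delta_2)^2=32\operatorname{Nm}\delta+4y^2,\qquad y:=\delta_1-2\delta_2=3\sqrt5\,v-u .
\end{equation}
The spread of the multiplicities is measured by
\[
\Sigma=\sum_{\{p,q\}}(m_p-m_q)^2=16\sum_pm_p^2-\mu^2,
\]
the first sum running over unordered pairs. From $D^2=2\operatorname{Nm}\delta-\sum m_p^2$ we get
\begin{equation}\label{eq:D2}
16D^2=32\operatorname{Nm}\delta-\mu^2-\Sigma .
\end{equation}

\emph{Step 1: $D^2=-4$ and $\Sigma<64$.} By \eqref{eq:square} and \eqref{eq:D2}, $16D^2<-\Sigma\le0$. On the other hand $D^2=2\Delta^2\in\{-4,0,4,\dots\}$. So $D^2=-4$, and $-64<-\Sigma$.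

\emph{Step 2: $\Sigma=60$.} The multiplicities are thus nearly equal, while Lemma~\ref{lem:parity} tends to force them apart. Suppose first that $\delta\notin2\mathfrak o$. Then exactly $6\cdot10=60$ pairs have odd difference, and they contribute at least $60$ to $\Sigma$. A pair with $m_p\ne m_q$ of equal parity would add at least $4$, giving $\Sigma\ge64$. So $m_p$ is constant on each parity class, the two values differ by an odd $r\ge1$ with $60r^2<64$, and $r=1$, $\Sigma=60$.

Suppose now that $\delta=2\delta'$ with $\delta'\in\mathfrak o$. If $|T|=8$, the $64$ pairs of different parity give $\Sigma\ge64$. So all $m_p$ have the same parity, each unequal pair contributes at least $4$, and there are fewer than $16$ unequal pairs. If all $m_p$ equal some $m$, then $-4=D^2=8\operatorname{Nm}\delta'-16m^2$, that is, $4m^2-2\operatorname{Nm}\delta'=1$, which is impossible by parity. Otherwise each level set of $p\mapsto m_p$ has a size $a$ with $1\le a\le15$ and $a(16-a)<16$, so $a\in\{1,15\}$. Sixteen level sets of size $1$ would give $120$ unequal pairs. So fifteen of the $m_p$ agree and one differs from them by $2r$ with $15\cdot4r^2<64$;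 again $r=1$ and $\Sigma=60$.

\emph{Step 3: the remaining equation has no solution.} Equation \eqref{eq:D2} now gives $\mu^2=32\operatorname{Nm}\delta+4$. So $\mu=2x$ with an integer $x\ge0$,
\begin{equation}\label{eq:pell}
x^2=8(u^2-5v^2)+1,
\end{equation}
and \eqref{eq:square} gives $y^2<1$. (The curves $\Theta'_q$, with $u=1$, $v=0$, $x=3$, $y=-1$, satisfy \eqref{eq:pell} and lie exactly on the boundary.) One more inequality is needed, and it comes from these curves. They are irreducible, $\iota$-invariant and different from $Y$, so $D$ has no component in common with them. By \eqref{eq:sum},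
\[
0\le D\cdot(16\Theta-6E)=32u-6\mu=4\nu,\qquad\nu:=8u-3x\in\mathbf Z .
\]
The inequality $\mu>2\delta_1+4\delta_2$ says $x>3u-\sqrt5\,v$. Therefore $9u-3\sqrt5\,v<3x\le8u$, which gives $y>0$, and so $0<y<1$. By \eqref{eq:pell} and $3\sqrt5\,v=u+y$,
\begin{equation}\label{eq:final}
\nu(16u-\nu)=64u^2-9x^2=8(45v^2-u^2)-9=8y(2u+y)-9<16u-1 .
\end{equation}
If $\nu\ge1$, then
\[
\nu(16u-\nu)-(16u-1)=(\nu-1)(16u-\nu-1)\ge0,
\]
because $\nu\le8u$ and $u\ge\frac12$ give $16u-\nu-1\ge3$. This contradicts \eqref{eq:final}. If $\nu=0$, then \eqref{eq:final} gives $2\bigl(45(2v)^2-(2u)^2\bigr)=9$ with $2u,2v\in\mathbf Z$, which is impossible by parity.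
\end{proof}

\section{The irrational threshold}\label{sec:threshold}

Consider the plane of classes $(a_1,a_2)-E$ in Figure~\ref{fig:slice}. Since $w\cdot((a_1,a_2)-E)=2a_1+4a_2-16$, Proposition~\ref{prop:nef} says that a class with an effective multiple lies on or above the line $a_1+2a_2=8$. This line is tangent at $w$ to the hyperbola $a_1a_2=8$ of classes of square zero, and it passes through the point $z=(\frac83,\frac83)$, a multiple of the effective class \eqref{eq:sum}. So the bound should be sharp along the segment from $z$ to $w$, that is, for ample classes $\delta$ with $\frac12\le\delta_2/\delta_1\le1$. For irrationality we need $v\neq0$, and the conditions become $v>0$ and $u\ge3\sqrt5\,v$. The smallest value $v=\frac12$ requires $u\ge\frac{3\sqrt5}2$ with $u-\frac12\in\mathbf Z$, and since $\frac52<\frac{3\sqrt5}{2}<\frac72$ the first solution is $u=\frac72$.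

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[->] (0,0)--(6,0) node[right]{$a_1$};
\draw[->] (0,0)--(0,4.5) node[above]{$a_2$};
\draw[thick,domain=1.85:5.8,samples=50] plot (\x,{8/\x});
\node[right] at (1.95,4.25) {$a_1a_2=8$};
\draw[dashed] (1,3.5)--(5.8,1.1);
\node[below left] at (5.8,1.1) {$a_1+2a_2=8$};
\draw[dotted] (0,0)--(4,4);
\draw[dotted] (0,0)--(5.8,2.9);
\draw[very thick] (2.667,2.667)--(4,2);
\fill (2.667,2.667) circle (1.6pt) node[left=3pt]{$z$};
\fill (4,2) circle (1.6pt) node[below=2pt]{$w$};
\end{tikzpicture}
\caption{The point $(a_1,a_2)$ represents the class $(a_1,a_2)-E$ on $\tilde B$. Classes above the hyperbola have positive square. The dashed line is the orthogonal complement of the nef class $w=(4,2)-E$; no class below it has an effective multiple. The point $z=(\frac83,\frac83)$ is a multiple of the effective class $16\Theta-6E$. The ray spanned by $M=\frac{7+\sqrt5}2$ lies between the dotted rays and meets the thick segment at $M/t^*$.}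
\label{fig:slice}
\end{figure}

Every class in $\operatorname{NS}(B)$ contains a symmetric invertible sheaf. Indeed, for $L$ in the class, $[-1]^*L\otimes L^{-1}$ lies in the divisible group $\operatorname{Pic}^0(B)$, so it equals $L_0^2$ with $L_0\in\operatorname{Pic}^0(B)$; as $[-1]^*L_0=L_0^{-1}$, we get $[-1]^*(L\otimes L_0)=L\otimes L_0$. Let $M$ be a symmetric invertible sheaf of class
\[
\tfrac{7+\sqrt5}2=\Bigl(\tfrac{7+\sqrt5}2,\tfrac{7-\sqrt5}2\Bigr).
\]
It is ample by Lemma~\ref{lem:NS}, with $M^2=22$, $M\cdot\Theta=7$ and $w\cdot M=21-\sqrt5$. Its type $(d_1,d_2)$ satisfies $d_1\mid d_2$ and $d_1d_2=M^2/2=11$, so it is $(1,11)$.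

\begin{proposition}\label{prop:threshold}
We have $t(M)=t^*:=\dfrac{21-\sqrt5}{16}$. This number is irrational, so $t(M)$ is not attained.
\end{proposition}

\begin{proof}
If $V_{k,j}\ne0$ with $k\ge1$, $j\ge0$, then $kM-jE$ is the class of an effective divisor, and Proposition~\ref{prop:nef} gives $0\le w\cdot(kM-jE)=k(21-\sqrt5)-16j$. So $t(M)\le t^*$.

For the opposite inequality let $t\in(0,t^*)$ be rational; we find $k,j$ with $j/k=t$ and $V_{k,j}\neq0$. Put $Z=\Theta-\frac38E\equiv\frac1{16}\sum_q\Theta'_q$ and $c=\frac{7-3\sqrt5}2$, which is positive as $49>45$. Then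
\begin{equation}\label{eq:decomp}
M-t^*E=\tfrac{\sqrt5}2\,w+c\,Z ,
\end{equation}
since $2\sqrt5+c=\frac{7+\sqrt5}2$, $\ \sqrt5+c=\frac{7-\sqrt5}2$ and $\frac{\sqrt5}2+\frac38c=\frac{8\sqrt5+21-9\sqrt5}{16}=t^*$. With $\rho=t/t^*\in(0,1)$, equation \eqref{eq:decomp} gives
\[
M-tE=J_0+\rho c\,Z,\qquad J_0=\rho\tfrac{\sqrt5}2\,w+(1-\rho)M .
\]
From $w^2=0$, $w\cdot M>0$ and $M^2>0$ we get $J_0^2>0$, and $J_0\cdot\Theta=3\sqrt5\rho+7(1-\rho)>0$. Both conditions are open, so for a rational $c'>0$ close to $\rho c$ the rational class $J=M-tE-c'Z$ has $J^2>0$ and $J\cdot\Theta>0$. Choose $k_0\ge1$ such that $k_0t$ and $a=k_0c'/16$ are integers, and let $L=b^*M^{k_0}(-k_0tE-a\sum_q\Theta'_q)$, of class $k_0J$. By Riemann--Roch, $\chi(L^r)=\frac12r^2k_0^2J^2+O(r)$ is positive for large $r$. By Serre duality $H^2(\tilde B,L^r)$ is dual to the space of sections of a sheaf of class $E-rk_0J$. This class has intersection $-rk_0J\cdot\Theta<0$ with the nef class $b^*\Theta$, so it is not effective and $H^2(\tilde B,L^r)=0$. Hence $L^r$ has a nonzero section for large $r$. Multiplying it by the canonical section of $\mathcal O(ra\sum_q\Theta'_q)$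 gives a nonzero element of $V_{k,j}$ with $k=rk_0$ and $j=rk_0t$.
\end{proof}

\begin{remark}
The choice of polarization matters. For the principal polarization $M_0=\mathcal O(\Theta_0)$ on the same surface, $w\cdot(k\Theta-jE)=6k-16j$ gives $t(M_0)\le\frac38$. By the theorem of the square $\sum_q(\Theta_0+q)\sim16\Theta_0$, as the points of $B[2]$ sum to $0$, and this divisor has multiplicity $6$ at each point of $B[2]$. So $V_{16,6}\ne0$ and $t(M_0)=\frac38$ is attained, as in Example~\ref{ex:elliptic}; Proposition~\ref{prop:criterion} does not apply.
\end{remark}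

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:alldim}]
Let $B$ be the Jacobian of $y^2=x^5+1$ and $M$ the sheaf of Proposition~\ref{prop:threshold}, and let $(G_\eta,\mathcal L_\eta)$ be the twist constructed in Section~\ref{sec:twist}. The sheaf $\mathcal L_\eta$ is symmetric, ample and cubical, and of type $(1,11)$ because it becomes $M_{K'}$ over $K'$. Here $d=2$ and $N=16$. The threshold $t(M)$ is not attained, so Proposition~\ref{prop:criterion} applies. With $B'$ a point it gives Theorem~\ref{thm:main}, which is also the case $g=2$ of Theorem~\ref{thm:alldim}. For $g\ge3$ take for $B'$ any complex abelian variety of dimension $g-2$ with a symmetric ample $M'$; the pair $(G_\eta\times B'_K,\mathcal L_\eta\boxtimes M'_K)$ has dimension $g$, its polarization is symmetric, ample and cubical, and it has the required properties. In each case (rc1) fails for every $P_n$, so part (i) of the conjecture fails for every $n_0$.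
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLR} Bosch, L\"utkebohmert and Raynaud, \emph{N\'eron Models}.

\bibitem{Nak} Iku Nakamura, \emph{Relative compactification of semiabelian N\'eron models, II}, arXiv:2405.09172 (2024).

\end{thebibliography}
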